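\title{Oriented cycles in $d$-representation-finite and fractionally Calabi--Yau algebras}

\begin{abstract}
Over every field and for every $d\ge 2$ we construct a finite dimensional algebra of global dimension $d$ that is $d$-representation-finite and twisted $(2d,3)$-fractionally Calabi--Yau and whose Ext-quiver has an oriented cycle. This disproves both parts of a conjecture predicting that such algebras have acyclic Ext-quivers. In global dimension at most one the Ext-quiver is always acyclic, so the bound $d\ge2$ is sharp. The algebra for $d=2$ is the endomorphism algebra of a tilting complex in which the cycle is produced by a single extension.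
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a field. Algebras are finite dimensional $K$-algebras, modules are finitely generated right modules, and $D=\operatorname{Hom}_K(-,K)$. Let $A$ be an algebra of finite global dimension and $\mathrm D^b(A)$ the bounded derived category of $\operatorname{mod}A$. The functor $\nu=-\otimes^{\mathbf L}_ADA$ is a \emph{Serre functor} on $\mathrm D^b(A)$: it is an autoequivalence with natural isomorphisms $\operatorname{Hom}(S,T)\cong D\operatorname{Hom}(T,\nu S)$. We compare three properties of $A$.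

\emph{Fractional Calabi--Yau property.} If $\nu$ were a shift $[m]$, then $DA=\nu A\cong A[m]$ would force $m=0$ and $DA\cong A$, and then $A$ is semisimple by Lemma~\ref{lem:gldim}. So one asks instead that a power of $\nu$ be a shift, and one allows it to permute the indecomposable projective modules. For an automorphism $\varphi$ of $A$ let ${}_\varphi A$ be the bimodule $A$ with left action $a\cdot x=\varphi(a)x$. For integers $m$ and $\ell>0$, the algebra $A$ is \emph{twisted $(m,\ell)$-fractionally Calabi--Yau} if $\nu^\ell\cong(-\otimes_A{}_\varphi A)[m]$ for some $\varphi$, and \emph{twisted fractionally Calabi--Yau} if this holds for some $m$ and $\ell$. (The definition applies to every Iwanaga--Gorenstein algebra, with the Serre functor of $\mathrm K^b(\operatorname{proj}A)$; we need only finite global dimension, where $\mathrm K^b(\operatorname{proj}A)=\mathrm D^b(A)$.)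

\emph{Higher representation-finiteness.} Let $d\ge1$. A module $M$ is \emph{$d$-cluster tilting} if
\begin{align*}
\operatorname{add}M&=\{Z:\operatorname{Ext}^i_A(Z,M)=0\text{ for }0<i<d\}\\
&=\{Z:\operatorname{Ext}^i_A(M,Z)=0\text{ for }0<i<d\},
\end{align*}
where $Z$ runs over $\operatorname{mod}A$ and $\operatorname{add}M$ consists of the summands of finite direct sums of copies of $M$. The algebra $A$ is \emph{$d$-representation-finite} if $\operatorname{gldim}A\le d$ and $A$ has a $d$-cluster tilting module. For $d=1$ the vanishing conditions are empty, so $\operatorname{add}M=\operatorname{mod}A$: the algebra has global dimension at most one and finitely many indecomposable modules. For every $d$ the modules $A$ and $DA$ lie in $\operatorname{add}M$, so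
\begin{equation}\label{eq:necessary}
\operatorname{Ext}^i_A(DA,A)=0\qquad\text{for }0<i<d.
\end{equation}

\emph{Acyclicity.} The \emph{Ext-quiver} of $A$ has a vertex for each isomorphism class of simple modules and an arrow $S\to S'$ whenever $\operatorname{Ext}^1_A(S,S')\neq0$. It is \emph{acyclic} if it has no oriented cycles, loops included.

The following conjecture is posed in \cite{CIM}. Let $A$ be an algebra of finite global dimension.
\begin{itemize}
\item[(1)] If $A$ is twisted fractionally Calabi--Yau, then its Ext-quiver is acyclic.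
\item[(2)] If $A$ is $d$-representation-finite, then its Ext-quiver is acyclic.
\end{itemize}
The first cases support it. In global dimension at most one every Ext-quiver is acyclic, and the two-vertex algebra of global dimension two with an oriented cycle in Example~\ref{ex:gamma} has neither property. Nevertheless both statements fail as soon as the global dimension is two.

\begin{theorem}\label{thm:main}
Let $K$ be any field.
\begin{itemize}
\item[(a)] For every $d\ge2$ there is an algebra $B_d$ with $\operatorname{gldim}B_d=d$ that is $d$-representation-finite and twisted $(2d,3)$-fractionally Calabi--Yau and whose Ext-quiver has an oriented cycle.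
\item[(b)] If $\operatorname{gldim}A\le1$, then the Ext-quiver of $A$ is acyclic.
\end{itemize}
Hence statements \textup{(1)} and \textup{(2)} are both false. More precisely, \textup{(2)} for a fixed $d$ holds if and only if $d=1$, and \textup{(1)} restricted to algebras with $\operatorname{gldim}A\le g$ holds if and only if $g\le1$.
\end{theorem}

The proof translates every requirement into a statement about objects of a derived category. An algebra $B$ with $\operatorname{gldim}B\le d$ and $\nu^\ell B\cong B[d(\ell-1)]$ is both twisted fractionally Calabi--Yau and $d$-representation-finite (Lemma~\ref{lem:twist} and Proposition~\ref{prop:criterion}). If $B=\operatorname{End}(W)$ for a tilting complex $W$ over an algebra $\Lambda$, then for $d=2$ and $\ell=3$ these conditions follow from the isomorphism $\nu^3W\cong W[4]$ and the vanishing of $\operatorname{Hom}(\nu W,W[i])$ for $i>2$, and an oriented cycle comes from two summands of $W$ with nonzero maps in both directions. Section~\ref{sec:glue} constructs $W$ over $\Lambda=C\otimes KA_2$ from four properties of an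 auxiliary algebra $C$, Section~\ref{sec:C} supplies $C$, and Section~\ref{sec:higher} passes from $d=2$ to all $d$ by tensoring with a path algebra of type $D_4$.

\section{The Serre functor and other tools}\label{sec:tools}

In this section $A$ and $A'$ are nonzero algebras of finite global dimension.

\subsection*{Derived categories}
Unadorned $\operatorname{Hom}$ means morphisms in $\mathrm D^b(A)$. For modules, $\operatorname{Hom}(Z,Z'[i])=\operatorname{Ext}^i_A(Z,Z')$, and $H^j(T)=\operatorname{Hom}(A,T[j])$ for every complex $T$. We write $\operatorname{Hom}^*(T,T')=\bigoplus_k\operatorname{Hom}(T,T'[k])$. A complex with cohomology only in degree $0$ is identified with a module, and $\mathrm D^{\le0}$ and $\mathrm D^{\ge0}$ denote the complexes with cohomology in degrees $\le0$ and $\ge0$. Morphism spaces are finite dimensional, and every object is a finite direct sum of objects with local endomorphism rings. In a triangle $T'\xrightarrow{u}T\xrightarrow{p}T''\xrightarrow{h}T'[1]$ the object $T$ is determined up to isomorphism by $h$, and $u$ is a split monomorphism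 if and only if $h=0$, in which case $T\cong T'\oplus T''$.

\subsection*{The Serre functor}
We have $\nu A=DA$, $\nu T\cong D\mathbf R\mathrm{Hom}_A(T,A)$ and $\nu^{-1}=\mathbf R\mathrm{Hom}_A(DA,-)$. Thus $\nu Z$ is computed by applying $-\otimes_ADA$ termwise to a projective resolution of $Z$, and for a module $Z$
\begin{equation}\label{eq:cohom}
H^{-i}(\nu Z)\cong D\operatorname{Ext}^i_A(Z,A),\qquad H^i(\nu^{-1}Z)\cong\operatorname{Ext}^i_A(DA,Z).
\end{equation}
Put $\nu_d=\nu[-d]$. If $\operatorname{gldim}A\le d$, then \eqref{eq:cohom} places the cohomology of $\nu_dZ$ in degrees $0,\dots,d$ and that of $\nu_d^{-1}Z$ in degrees $-d,\dots,0$. Induction on the number of nonzero cohomology modules, using truncation triangles, shows that $\nu^{-1}$ and $\nu_d$ preserve $\mathrm D^{\ge0}$ and that $\nu$ and $\nu_d^{-1}$ preserve $\mathrm D^{\le0}$.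

By the Yoneda lemma the Serre functor is determined by its defining isomorphisms, so it commutes with $K$-linear triangle equivalences. For the duality $D\colon\mathrm D^b(A)\to\mathrm D^b(A^{\mathrm{op}})$ the isomorphisms
\[
\operatorname{Hom}(DT,DS)=\operatorname{Hom}(S,T)\cong D\operatorname{Hom}(T,\nu S)=D\operatorname{Hom}(D\nu S,DT)
\]
give $D\circ\nu\cong\nu^{-1}\circ D$, hence $D\circ\nu_d\cong\nu_d^{-1}\circ D$.

\subsection*{Quivers}
Paths are composed from left to right, so right modules are representations. For a quotient $A$ of a path algebra and a vertex $i$ put $P_i=e_iA$ and $I_i=\nu P_i=D(Ae_i)$, and let $S_i$ be the simple module at $i$. Then $\operatorname{Hom}(P_i,Z)=Ze_i$; an element $p\in e_jAe_i$ gives the map $P_i\to P_j$, $x\mapsto px$, again written $p$, and $\nu(p)\colon I_i\to I_j$ sends $f$ to $q\mapsto f(qp)$. The module structure of $I_i$ is $(fc)(q)=f(cq)$. All our quiver algebras have a basis of paths in which a product of two basis elements is a basis element or zero. If $q^*$ denotes the dual basis, then for a path $p$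
\begin{equation}\label{eq:cancel}
q^*\cdot p=\sum_{pr=q}r^*,\qquad \nu(p)(q^*)=\sum_{rp=q}r^*,
\end{equation}
with $r$ running over the basis: the action cancels $p$ on the left and $\nu(p)$ cancels $p$ on the right. A complex written $(U'\to U)$ or $(U''\to U'\to U)$ has its last term in degree $0$.

\begin{lemma}\label{lem:gldim}
\textup{(a)} If $Z\ne0$ is a module and $n=\operatorname{pd}Z$, then $\operatorname{Ext}^n_A(Z,A)\ne0$.
\textup{(b)} $\operatorname{gldim}A=\max\{i:\operatorname{Ext}^i_A(DA,A)\ne0\}$.
\end{lemma}

\begin{proof}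
(a) A minimal projective resolution of $Z$ gives a simple module $S$ with $\operatorname{Ext}^n(Z,S)\ne0$. A surjection $A\to S$ induces a surjection $\operatorname{Ext}^n(Z,A)\to\operatorname{Ext}^n(Z,S)$, because $\operatorname{Ext}^{n+1}(Z,-)=0$.

(b) Let $g=\operatorname{gldim}A=\operatorname{pd}Z$ and embed $Z$ in an injective module $I$. Since $\operatorname{Ext}^{g+1}(I/Z,A)=0$, the map $\operatorname{Ext}^g(I,A)\to\operatorname{Ext}^g(Z,A)$ is onto, and its target is nonzero by (a).
\end{proof}

The next lemma reduces the Calabi--Yau property, a statement about functors, to a statement about one object.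

\begin{lemma}\label{lem:twist}
The algebra $A$ is twisted $(m,\ell)$-fractionally Calabi--Yau if and only if $\nu^\ell A\cong A[m]$ in $\mathrm D^b(A)$.
\end{lemma}

\begin{proof}
The condition is necessary because $A\otimes_A{}_\varphi A\cong A$ as right modules. Conversely, $\nu^\ell=-\otimes^{\mathbf L}_AX$ for the complex of bimodules $X=(DA)^{\otimes^{\mathbf L}\ell}$. As a complex of right modules $X\cong\nu^\ell A\cong A[m]$, so its cohomology is concentrated in degree $-m$, and truncating gives $X\cong N[m]$ in the derived category of bimodules, where $N=H^{-m}(X)$ and $N_A\cong A_A$. The left action on $N$ is an algebra map $\varphi\colon A\to\operatorname{End}(N_A)\cong\operatorname{End}(A_A)=A$. It is the map $\operatorname{End}(A)\to\operatorname{End}(N)$ induced by the functor $-\otimes^{\mathbf L}_AN\cong\nu^\ell[-m]$, which is fully faithful. So $\varphi$ is bijective and $N\cong{}_\varphi A$.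
\end{proof}

\begin{lemma}\label{lem:cycle}
Let $P\not\cong P'$ be indecomposable projective modules with $\operatorname{Hom}(P,P')\ne0$ and $\operatorname{Hom}(P',P)\neq0$. Then the Ext-quiver has an oriented cycle.
\end{lemma}

\begin{proof}
Let $L_k=\operatorname{rad}^kP'/\operatorname{rad}^{k+1}P'$. We show by induction on $k$ that every simple summand $S$ of $L_k$ is the end of a path of length $k$ starting at $\operatorname{top}P'=L_0$. Let $S$ be a summand of $L_{k+1}$, which is the radical of $\operatorname{rad}^kP'/\operatorname{rad}^{k+2}P'$. Factoring out a complement of $S$ in $L_{k+1}$ gives a module $N$ with $\operatorname{rad}N=S$ and $\operatorname{top}N=L_k$. Since $N$ is not semisimple, $0\to S\to N\to L_k\to0$ does not split, so there is an arrow to $S$ from a simple summand of $L_k$.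

Since $\operatorname{Hom}(P,P')\ne0$, the simple module $\operatorname{top}P$ is a composition factor of $P'$, and it differs from $\operatorname{top}P'$. So there is a path of positive length from $\operatorname{top}P'$ to $\operatorname{top}P$. Exchanging $P$ and $P'$ gives a path back.
\end{proof}

For $M\in\mathrm D^b(A)$ and $N\in\mathrm D^b(A')$ put $M\boxtimes N=M\otimes_KN\in\mathrm D^b(A\otimes A')$.

\begin{lemma}\label{lem:tensor}
Let $A'=KQ'$ for a finite acyclic quiver $Q'$. Then $\operatorname{gldim}(A\otimes A')\le\operatorname{gldim}A+1$, there are isomorphisms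
\[
\operatorname{Hom}(M\boxtimes N,M'\boxtimes N'[i])\cong\bigoplus_{p+q=i}\operatorname{Hom}(M,M'[p])\otimes\operatorname{Hom}(N,N'[q]),
\]
compatible with composition, and $\nu(M\boxtimes N)\cong\nu M\boxtimes\nu N$.
\end{lemma}

\begin{proof}
An $A\otimes KQ'$-module is a representation of $Q'$ in $\operatorname{mod}A$. Its part $Z$ at a vertex $i$ that is a sink of its support is a submodule $Z\boxtimes S_i$, so by induction it is filtered by modules of this form. Since $\operatorname{pd}S_i\le1$, the tensor product of projective resolutions gives $\operatorname{pd}(Z\boxtimes S_i)\le\operatorname{pd}Z+1$. For the other two claims represent $M$ and $N$ by bounded complexes of projectives. Then the Hom complex over $A\otimes A'$ is the tensor product of the Hom complexes, and the K\"unneth formula over $K$ applies. The last claim follows from $D(A\otimes A')\cong DA\otimes DA'$ as bimodules.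
\end{proof}

\subsection*{Approximations and tilting complexes}
Let $X,T\in\mathrm D^b(A)$. A map $f\colon X'\to T$ with $X'\in\operatorname{add}X$ is a \emph{right $\operatorname{add}X$-approximation} if every map $X\to T$ factors through $f$, and it is \emph{minimal} if $fg=f$ forces $g\in\operatorname{End}(X')$ to be invertible. A basis of $\operatorname{Hom}(X,T)$ gives an approximation $X^n\to T$, and by Fitting's lemma an approximation with the fewest indecomposable summands is minimal. Two minimal approximations are isomorphic: from $f=f'g$ and $f'=fg'$ we get $f=fg'g$ and $f'=f'gg'$, so $g$ is invertible.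

An object $W\in\mathrm D^b(A)$ is a \emph{tilting complex} if $\operatorname{Hom}(W,W[k])=0$ for $k\ne0$ and the thick subcategory $\operatorname{thick}W$, the closure of $W$ under shifts, cones and summands, contains $A$. By Rickard's theorem there is then a $K$-linear triangle equivalence $\mathrm D^b(A)\simeq\mathrm D^b(B)$ sending $W$ to $B=\operatorname{End}(W)$. It restricts to $\operatorname{add}W\simeq\operatorname{proj}B$. It also gives $\mathrm D^b(B)=\operatorname{thick}B$, because $\mathrm D^b(A)=\operatorname{thick}A=\operatorname{thick}W$; so every $B$-module has finite projective dimension and $\operatorname{gldim}B<\infty$.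

\section{Small cases}\label{sec:small}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}(b)}]
Let $P(S)$ be the projective cover of a simple module $S$. An arrow $S\to S'$ means $0\neq\operatorname{Ext}^1(S,S')=\operatorname{Hom}(\operatorname{rad}P(S),S')$. If $\operatorname{gldim}A\le1$, then $\operatorname{rad}P(S)$ is projective, so $P(S')$ is a summand of it. The length of $P(S)$ therefore drops strictly along arrows, and there is no oriented cycle.
\end{proof}

\begin{example}\label{ex:A3}
Let $H$ be the path algebra of $1\leftarrow0\to2$. Here $I_0=S_0$ and $P_i=S_i$ for $i=1,2$. The resolution $0\to P_1\oplus P_2\to P_0\to I_0\to0$ gives $\nu I_0=(I_1\oplus I_2\to I_0)$. This map is onto, and its kernel is one-dimensional at each vertex with both arrows acting nontrivially, so $\nu^2P_0\cong P_0[1]$. The resolution $0\to P_2\to P_0\to I_1\to0$ gives $\nu I_1=(I_2\to I_0)\cong S_2[1]$, so $\nu^2P_1\cong P_2[1]$, and $\nu^2P_2\cong P_1[1]$ by symmetry. Thus $\nu^2H\cong H[1]$ and $H$ is twisted $(1,2)$-fractionally Calabi--Yau, with a twist that exchanges the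 vertices $1$ and $2$.
\end{example}

\begin{example}\label{ex:gamma}
Let $\Gamma$ be given by arrows $a\colon1\to2$ and $b\colon2\to1$ with $ab=0$. Then $P_1$ has basis $e_1,a$ and $P_2$ has basis $e_2,b,ba$. The resolutions
\[
0\to P_1\xrightarrow{b}P_2\to S_2\to0,\qquad 0\to P_1\xrightarrow{b}P_2\xrightarrow{a}P_1\to S_1\to0
\]
give $\operatorname{gldim}\Gamma\le2$. There are nonzero maps $P_1\to P_2\to P_1$, so the Ext-quiver has a cycle and $\operatorname{gldim}\Gamma=2$ by Theorem~\ref{thm:main}(b). The map $e_2\mapsto(ba)^*$ is an isomorphism $P_2\cong I_2$, and $e_2\mapsto b^*$ gives $0\to S_2\to P_2\to I_1\to0$ with $S_2=Kba$. The restriction map $\operatorname{Hom}(P_2,P_1)=Ka\to\operatorname{Hom}(S_2,P_1)=K$ is zero since $a\cdot ba=0$, so $\operatorname{Ext}^1(I_1,P_1)\ne0$.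

By \eqref{eq:necessary}, $\Gamma$ is not $d$-representation-finite for $d\ge2$, and $d=1$ is excluded by the global dimension. Suppose $\nu^\ell\Gamma\cong\Gamma[m]$. Then $P_2\cong\nu^\ell P_2$ is a summand of $\Gamma[m]$, so $m=0$. Now $\nu^2\Gamma\in\mathrm D^{\le0}$ and $\nu^2\Gamma\cong\nu^{2-2\ell}\Gamma\in\mathrm D^{\ge0}$, so $\nu(D\Gamma)$ is a module, and \eqref{eq:cohom} gives $\operatorname{Ext}^1(D\Gamma,\Gamma)=0$, which is false. So $\Gamma$ is not twisted fractionally Calabi--Yau.
\end{example}

The algebra $\Gamma$ is not a counterexample, but Example~\ref{ex:gamma2} shows that its cycle arises by the mechanism that we use for $B_2$.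

\section{A criterion for $d$-representation-finiteness}\label{sec:criterion}

A $d$-cluster tilting module contains $A$ and $DA$. The hypothesis of the criterion says that the $\nu_d^{-1}$-orbit of $A$ reaches $DA$ after $\ell-1$ steps, and the part of the orbit between them is the candidate.

\begin{proposition}\label{prop:criterion}
Let $d\ge1$, $\ell\ge2$, $\operatorname{gldim}A\le d$ and $\nu^\ell A\cong A[d(\ell-1)]$. Then $M=\bigoplus_{i=0}^{\ell-1}\nu_d^{-i}A$ is a $d$-cluster tilting module, so $A$ is $d$-representation-finite.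
\end{proposition}

For $H$ of Example~\ref{ex:A3}, with $d=1$ and $\ell=2$, the proposition gives $M=H\oplus DH$: every indecomposable $H$-module is projective or injective.

\begin{proof}
The hypothesis reads $\nu_d^\ell A\cong A[-d]$, that is, $\nu_d^{-\ell}A\cong A[d]$. Applying $\nu_d$ gives $\nu_d^{-(\ell-1)}A\cong\nu A=DA$.

\emph{$M$ is a module.} Let $0\le i\le\ell-1$. Then $\nu_d^{-i}A\in\mathrm D^{\le0}$ and $\nu_d^{-i}A\cong\nu_d^{\ell-1-i}(DA)\in\mathrm D^{\ge0}$, where both memberships use $\operatorname{gldim}A\le d$. This also shows $M\cong\bigoplus_{i=0}^{\ell-1}\nu_d^iDA$.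

\emph{Rigidity.} We have $\operatorname{Ext}^j(\nu_d^{-i}A,\nu_d^{-i'}A)=H^j(\nu_d^kA)$ with $k=i-i'$ and $|k|\le\ell-1$. For $k\le0$ the object $\nu_d^kA$ is a module. For $k>0$ we have $\nu_d^kA\cong\nu_d^{-(\ell-k)}A[-d]$, which is concentrated in degree $d$. So $\operatorname{Ext}^j(M,M)=0$ for $0<j<d$, and $\operatorname{add}M$ lies in both classes of the definition. These classes are closed under sums and summands, so it remains to place their indecomposable members in $\operatorname{add}M$.

\emph{Modules $Z$ with $\operatorname{Ext}^j(M,Z)=0$ for $0<j<d$.} Call this condition $(*)$. We have no information on $Z$ except $(*)$, so we move $Z$ by $\nu_d$ and show that it stays a module until it becomes projective.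

\emph{Claim: if $Z$ is indecomposable, satisfies $(*)$ and is not projective, then $\nu_dZ$ is an indecomposable module satisfying $(*)$.} The complex $\nu_dZ$ has cohomology $H^j$ in degrees $0\le j\le d$. Since $\ell\ge2$, the module $\nu_d^{-1}A$ is a summand of $M$, so $H^j=\operatorname{Hom}(\nu_d^{-1}A,Z[j])=0$ for $0<j<d$. In the truncation triangle $H^0\to\nu_dZ\to H^d[-d]\to H^0[1]$ the last map lies in $\operatorname{Ext}^{d+1}(H^d,H^0)=0$, so $\nu_dZ\cong H^0\oplus H^d[-d]$. As $\nu_dZ$ is indecomposable, one summand is zero. If $H^0=0$, then $\nu Z$ is a module, so $\operatorname{Ext}^i(Z,A)=0$ for $i>0$ by \eqref{eq:cohom}, and $Z$ is projective by Lemma~\ref{lem:gldim}(a). Hence $\nu_dZ=H^0$ is a module. For $0<j<d$ we have $\operatorname{Ext}^j(\nu_d^{-i}A,\nu_dZ)=\operatorname{Hom}(\nu_d^{-i-1}A,Z[j])$. This vanishes for $i\le\ell-2$ by $(*)$, and for $i=\ell-1$ it equals $\operatorname{Hom}(A[d],Z[j])=H^{j-d}(Z)=0$. The claim is proved.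

Let $Z$ be indecomposable with $(*)$. If none of $Z,\nu_dZ,\dots,\nu_d^{\ell-1}Z$ were a projective module, the claim applied $\ell$ times would make $\nu_d^\ell Z$ a nonzero module. But $H^j(\nu_d^\ell Z)=\operatorname{Hom}(A[d],Z[j])=H^{j-d}(Z)$ is concentrated in degree $d\ge1$. So $\nu_d^kZ$ is projective for some $0\le k\le\ell-1$, and $Z\in\operatorname{add}\nu_d^{-k}A\subseteq\operatorname{add}M$.

\emph{Modules $Z$ with $\operatorname{Ext}^j(Z,M)=0$ for $0<j<d$.} We apply the previous step to $A^{\mathrm{op}}$, which has the same global dimension. From $\nu_d^\ell A\cong A[-d]$ we get $\nu_d^\ell DA\cong DA[-d]$ by applying $\nu$, and then $\nu_d^{-\ell}A^{\mathrm{op}}\cong A^{\mathrm{op}}[d]$ by applying $D$. So $A^{\mathrm{op}}$ satisfies the hypothesis, and its module is $\bigoplus_i\nu_d^{-i}A^{\mathrm{op}}\cong\bigoplus_iD(\nu_d^iDA)\cong DM$. Since $\operatorname{Ext}^j(DM,DZ)=\operatorname{Ext}^j(Z,M)=0$ for $0<j<d$, we get $DZ\in\operatorname{add}DM$, that is, $Z\in\operatorname{add}M$.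
\end{proof}

\section{A tilting complex with a cycle}\label{sec:glue}

\subsection*{A cycle from one extension}
Suppose that there are no maps from $Y$ to shifts of $X$, while there are maps from $X$ to both $Y$ and $Y[1]$. The map to $Y[1]$ prevents $X\oplus Y$ from being tilting. Replacing $Y$ by the extension $V$ that this map defines creates a map $V\to X$, and the map $X\to Y$ survives as a map $X\to V$.

\begin{lemma}\label{lem:ext}
Let $X,Y\in\mathrm D^b(A)$ satisfy $\operatorname{End}X=K=\operatorname{End}Y$, $\operatorname{Hom}(X,X[-1])=0$, $\operatorname{Hom}^*(Y,X)=0$ and $\operatorname{Hom}(X,Y)\ne0$. Let $Y\xrightarrow{u}V\xrightarrow{p}X\xrightarrow{h}Y[1]$ be a triangle with $h\ne0$. Then $X$ and $V$ are non-isomorphic indecomposable objects with $\operatorname{Hom}(X,V)\ne0\ne\operatorname{Hom}(V,X)$.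
\end{lemma}

\begin{proof}
Applying $\operatorname{Hom}(-,X)$ to the triangle and using $\operatorname{Hom}^*(Y,X)=0$ gives $\operatorname{Hom}(V,X)\cong\operatorname{End}X=K$, spanned by $p$. Applying $\operatorname{Hom}(X,-)$ shows that $\operatorname{Hom}(X,Y)\to\operatorname{Hom}(X,V)$ is injective, because $\operatorname{Hom}(X,X[-1])=0$. An isomorphism $V\to X$ would be a multiple of $p$, and invertibility of $p$ would give $Y=0$.

Suppose $V=V'\oplus V''$ with both summands nonzero. Since $\dim\operatorname{Hom}(V,X)=1$, we may assume $\operatorname{Hom}(V'',X)=0$. Then the inclusion $\iota\colon V''\to V$ satisfies $p\iota=0$, so $\iota=u\psi$ with $\psi\colon V''\to Y$. As $\iota$ is a split monomorphism, so is $\psi$, and $\psi$ is invertible because $Y$ is indecomposable. Then $u=\iota\psi^{-1}$ is a split monomorphism and $h=0$, a contradiction.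
\end{proof}

\begin{example}\label{ex:gamma2}
Over $\Gamma$ of Example~\ref{ex:gamma} let $X=P_1$, $V=P_2$, $p=a$, and let $Y$ be the complex $P_2\xrightarrow{a}P_1$ placed in degrees $0$ and $1$, so that $Y\to V\xrightarrow{p}X\to Y[1]$ is a triangle. Composition with $p$ maps $\operatorname{Hom}(X,X)=Ke_1$ bijectively to $\operatorname{Hom}(V,X)=Ka$, so $\operatorname{Hom}^*(Y,X)=0$. It maps $\operatorname{Hom}(X,V)=Kb$ onto $Kba\subset\operatorname{End}V=Ke_2\oplus Kba$, so $\operatorname{End}Y\cong\operatorname{Hom}(Y,V)=K$. Finally $\operatorname{Hom}(X,Y[k])=H^k(Y)e_1$ with $H^0(Y)=Kb\oplus Kba$ and $H^1(Y)=S_1$, which is one-dimensional for $k=0$ and for $k=1$. Thus $\Gamma=\operatorname{End}(X\oplus V)$, the arrow $a$ is the map $p$ created by the extension, and the arrow $b$ is the composite $X\to Y\to V$.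
\end{example}

The difficulty is to realize such a pair in a derived category where $\nu^3[-4]$ fixes $X$ and $Y$, and to keep the global dimension of the endomorphism algebra at two.

\subsection*{The choice of $X$ and $Y$}
The vanishing of $\operatorname{Hom}^*(Y,X)$ comes for free from a tensor factor $KA_2$, the path algebra of $1\to2$. Put $E_0=(0\to K)=P_2$, $E_1=(K\xrightarrow{=}K)=P_1=I_2$ and $E_2=(K\to0)=I_1$. Then $\nu E_0=E_1$ and $\nu E_1=E_2$, and the resolution $0\to E_0\to E_1\to E_2\to0$ gives $\nu E_2=(E_1\to E_2)\cong E_0[1]$. Hence $\nu^3E_i\cong E_i[1]$ for $i=0,1,2$. Moreover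
\begin{equation}\label{eq:A2}
\begin{aligned}
&\operatorname{Hom}^*(E_0,E_0)=\operatorname{Hom}^*(E_1,E_1)=\operatorname{Hom}^*(E_0,E_1)=K\ \text{in degree }0,\\
&\operatorname{Hom}^*(E_1,E_0)=\operatorname{Hom}^*(E_2,E_1)=0,\qquad\operatorname{Hom}^*(E_2,E_0)=K\ \text{in degree }1.
\end{aligned}
\end{equation}
For the projective first arguments $E_0,E_1$ one reads off the space at the vertex; $E_1$ is injective with socle $E_0\not\cong E_2$; and the resolution of $E_2$ gives the last group.

Let $C$ be an algebra of finite global dimension and $\Lambda=C\otimes KA_2$. Since $KA_2$ contributes the shift $[1]$ to $\nu^3$, we want $\nu^3C\cong C[3]$. Take $Y=C\boxtimes E_1$ and $X=T\boxtimes E_0$ with $T\in\mathrm D^b(C)$ still to be chosen. In view of Lemma~\ref{lem:gldim}(b) and \eqref{eq:necessary}, we aim for $\operatorname{Hom}^*(\nu W,W)$ concentrated in degree $2$. By Lemma~\ref{lem:tensor} and \eqref{eq:A2}, $\operatorname{Hom}(\nu Y,X[i])=\operatorname{Hom}(DC,T[i-1])$, and the choice $T=DC[-1]$ concentrates this in degree $i=2$. With this choice $\operatorname{Hom}(X,Y[k])=\operatorname{Ext}^{k+1}_C(DC,C)$,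 which should live in degrees $k=0,1$ and be nonzero in both. This leads to the following list, which is verified in Section~\ref{sec:C}.

\begin{proposition}\label{prop:C}
There is an algebra $C=\bigoplus_iP_i$, with $P_i$ indecomposable projective and $I_i=\nu P_i$, and an index $s$ such that:
\begin{itemize}
\item[(C1)] $\operatorname{gldim}C\le2$;
\item[(C2)] $\operatorname{Hom}_C(DC,C)=0$;
\item[(C3)] $\nu^3P_i\cong P_i[3]$ for every $i$;
\item[(C4)] $\operatorname{End}P_s=K$, $\operatorname{Ext}^1_C(I_s,P_s)\ne0$, and there is $0\neq\eta\in\operatorname{Ext}^2_C(I_s,P_s)$ such that for every $j$ each element of $\operatorname{Ext}^2_C(I_j,P_s)$ is the pullback of $\eta$ along some map $I_j\to I_s$.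
\end{itemize}
\end{proposition}

\subsection*{The algebra $B$}
Fix such a $C$. Then $\operatorname{gldim}\Lambda\le3$ by Lemma~\ref{lem:tensor}. In $\mathrm D^b(\Lambda)$ put
\[
X_i=I_i[-1]\boxtimes E_0,\qquad Y_i=P_i\boxtimes E_1,\qquad X=\bigoplus_iX_i,\qquad Y=\bigoplus_iY_i.
\]
Lemma~\ref{lem:tensor} and \eqref{eq:A2} give:
\begin{itemize}
\item[(H1)] $\operatorname{Hom}(X,X[k])=\operatorname{Ext}^k_C(DC,DC)=0$ for $k\ne0$;
\item[(H2)] $\operatorname{Hom}(Y,Y[k])=\operatorname{Ext}^k_C(C,C)=0$ for $k\ne0$;
\item[(H3)] $\operatorname{Hom}^*(Y,X)=0$;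
\item[(H4)] $\operatorname{Hom}(X_j,Y_i[k])=\operatorname{Ext}^{k+1}_C(I_j,P_i)$, which is zero for $k\notin\{0,1\}$ by (C1) and (C2).
\end{itemize}
The only obstruction to $X\oplus Y$ being tilting is $\operatorname{Hom}(X,Y[1])$. To remove all of it, and in a canonical way, let $X_i'\to Y_i[1]$ be a minimal right $\operatorname{add}X$-approximation and complete it to a triangle
\begin{equation}\label{eq:triangle}
Y_i\to V_i\to X'_i\to Y_i[1].
\end{equation}
Put $V=\bigoplus_iV_i$, $X'=\bigoplus_iX'_i$, $W=X\oplus V$ and $B=\operatorname{End}(W)$.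

\begin{proposition}\label{prop:B}
The object $W$ is a tilting complex over $\Lambda$, $\operatorname{gldim}B\le2$, and $\nu^3B\cong B[4]$ in $\mathrm D^b(B)$.
\end{proposition}

\begin{proof}
\emph{Tilting.} Let $k\ne0$ and use the sum $Y\to V\to X'\to Y[1]$ of the triangles \eqref{eq:triangle}. In the exact sequence
\[
\operatorname{Hom}(X,X'[k-1])\to\operatorname{Hom}(X,Y[k])\to\operatorname{Hom}(X,V[k])\to\operatorname{Hom}(X,X'[k])
\]
the last term is zero by (H1). The second term is zero for $k\ne1$ by (H4), and for $k=1$ the first map is onto by the approximation property. So $\operatorname{Hom}(X,V[k])=0$. By (H3) and (H1), $\operatorname{Hom}(V,X[k])\cong\operatorname{Hom}(X',X[k])=0$. Finally $\operatorname{Hom}(V,V[k])$ lies in an exact sequence between $\operatorname{Hom}(X',V[k])$, which is zero as just shown, and $\operatorname{Hom}(Y,V[k])\cong\operatorname{Hom}(Y,Y[k])=0$, by (H3) and (H2). Together with (H1) this gives $\operatorname{Hom}(W,W[k])=0$.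

The category $\operatorname{thick}W$ contains $X$ and $V$, hence $Y=C\boxtimes E_1$. The objects $T\in\mathrm D^b(C)$ with $T\boxtimes E_0\in\operatorname{thick}W$ form a thick subcategory containing $DC$, and it contains $C$ because $C$ has a finite injective resolution. So $\Lambda=C\boxtimes(E_0\oplus E_1)\in\operatorname{thick}W$. Rickard's theorem identifies $\mathrm D^b(\Lambda)$ with $\mathrm D^b(B)$, $W$ with $B$ and $\nu W$ with $DB$, and $\operatorname{gldim}B<\infty$.

\emph{Global dimension.} By Lemma~\ref{lem:gldim}(b) it suffices to show that $\operatorname{Ext}^i_B(DB,B)=\operatorname{Hom}(\nu W,W[i])$ vanishes for $i\ne2$. Fix $i\neq2$. By \eqref{eq:triangle}, $V$ is an extension of $X'\in\operatorname{add}X$ by $Y$, so long exact sequences in each variable reduce the claim to four groups. We have $\nu X=\nu^2C[-1]\boxtimes E_1$ and $\nu Y=DC\boxtimes E_2$. By \eqref{eq:A2}, $\operatorname{Hom}(\nu X,X[i])=0$ because $\operatorname{Hom}^*(E_1,E_0)=0$, and $\operatorname{Hom}(\nu Y,Y[i])=0$ because $\operatorname{Hom}^*(E_2,E_1)=0$. Next,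
\[
\operatorname{Hom}(\nu Y,X[i])=\operatorname{Hom}(DC,DC[-1][i-1])=\operatorname{Ext}^{i-2}_C(DC,DC)=0 .
\]
For the fourth group we apply $\nu$ and use (C3):
\[
\operatorname{Hom}(\nu X,Y[i])=\operatorname{Hom}(\nu^2C,C[i+1])=\operatorname{Hom}(C[3],DC[i+1])=H^{i-2}(DC)=0 .
\]

\emph{Calabi--Yau property.} Let $\Phi=\nu^3[-4]$ on $\mathrm D^b(\Lambda)$. By (C3), $\nu^3P_i\cong P_i[3]$ and $\nu^3I_i=\nu(\nu^3P_i)\cong I_i[3]$. Since $\nu^3E_j\cong E_j[1]$, Lemma~\ref{lem:tensor} gives $\Phi X_i\cong X_i$ and $\Phi Y_i\cong Y_i$. The autoequivalence $\Phi$ preserves $\operatorname{add}X$, so it sends the minimal approximation of $Y_i[1]$ to a minimal approximation of $\Phi Y_i[1]\cong Y_i[1]$. These are unique up to isomorphism, so $\Phi V_i\cong V_i$. Hence $\nu^3W\cong W[4]$.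
\end{proof}

\begin{proposition}\label{prop:cycle}
There are non-isomorphic indecomposable projective $B$-modules $P_X,P_V$ with $\operatorname{Hom}(P_X,P_V)\ne0\ne\operatorname{Hom}(P_V,P_X)$.
\end{proposition}

\begin{proof}
We have $\operatorname{End}Y_s=\operatorname{End}P_s=K$ and $\operatorname{End}X_s=\operatorname{End}I_s\cong\operatorname{End}P_s=K$. Let $h\colon X_s\to Y_s[1]$ correspond to $\eta$ under (H4). Since $\operatorname{Hom}(X_j,X_s)=\operatorname{Hom}(I_j,I_s)$, the last part of (C4) says that every map $X_j\to Y_s[1]$ factors through $h$. So $h$ is a right $\operatorname{add}X$-approximation, and it is minimal because $h\ne0$ and $\operatorname{End}X_s=K$. Thus \eqref{eq:triangle} for $i=s$ is $Y_s\to V_s\to X_s\xrightarrow{h}Y_s[1]$. Lemma~\ref{lem:ext} applies by (H1), (H3) and $\operatorname{Hom}(X_s,Y_s)=\operatorname{Ext}^1_C(I_s,P_s)\ne0$. Let $P_X,P_V$ be the images of $X_s,V_s$ under $\operatorname{add}W\simeq\operatorname{proj}B$.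
\end{proof}

\begin{remark}
Conditions (C1) and (C2) enter through (H4), and what they give is necessary. For $k\neq1$ the exact sequence in the proof of Proposition~\ref{prop:B} embeds $\operatorname{Ext}_C^{k+1}(DC,C)$ in $\operatorname{Hom}(X,V[k])$. So $W$ fails to be tilting if $\operatorname{Hom}(DC,C)\ne0$ or if $\operatorname{gldim}C\geq3$. The passage from $\Lambda$ to $B$ is also needed for Proposition~\ref{prop:criterion}: $\nu^3\Lambda\cong\Lambda[4]$ already holds, but $\operatorname{gldim}\Lambda=3$, since $\operatorname{Ext}^3_\Lambda(I_s\boxtimes E_2,P_s\boxtimes E_0)=\operatorname{Ext}^2_C(I_s,P_s)\otimes\operatorname{Ext}^1(E_2,E_0)\ne0$.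
\end{remark}

\section{The algebra $C$}\label{sec:C}

Let $C$ be the path algebra of the quiver in Figure~\ref{fig:C} modulo the relation $\sigma\alpha=\sigma\beta$, where $\alpha=\alpha_1\alpha_2\alpha_3$ and $\beta=\beta_1\beta_2\beta_3$. The vertex $s$ is a source, so $I_s=S_s$, and (C4) concerns $\operatorname{Ext}^*(S_s,P_s)$. The computation below shows that the second arrow $\kappa$ at $s$ produces $\operatorname{Ext}^1$, that the relation produces $\operatorname{Ext}^2$, and that the three arrows of an arm match the three steps of a $\nu$-orbit.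

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (t) at (-1.6,0) {$t$};
\node (s) at (0,0) {$s$};
\node (u) at (1.6,0) {$u$};
\node (a) at (3.1,0.8) {$a$};
\node (a2) at (4.7,0.8) {$a'$};
\node (b) at (3.1,-0.8) {$b$};
\node (b2) at (4.7,-0.8) {$b'$};
\node (z) at (6.2,0) {$z$};
\draw[->] (s) -- node[above] {$\kappa$} (t);
\draw[->] (s) -- node[above] {$\sigma$} (u);
\draw[->] (u) -- node[above left] {$\alpha_1$} (a);
\draw[->] (a) -- node[above] {$\alpha_2$} (a2);
\draw[->] (a2) -- node[above right] {$\alpha_3$} (z);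
\draw[->] (u) -- node[below left] {$\beta_1$} (b);
\draw[->] (b) -- node[below] {$\beta_2$} (b2);
\draw[->] (b2) -- node[below right] {$\beta_3$} (z);
\end{tikzpicture}
\caption{The quiver of $C$. The only relation is $\sigma\alpha_1\alpha_2\alpha_3=\sigma\beta_1\beta_2\beta_3$: the two paths from $s$ to $z$ agree, while the two paths from $u$ to $z$ remain linearly independent.}
\label{fig:C}
\end{figure}

The paths form a basis of $C$ once $\sigma\alpha$ and $\sigma\beta$ are identified. Counting paths that start, respectively end, at each vertex gives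
\[
\begin{array}{c|cccccc}
i&s&t&u&a,\,b&a',\,b'&z\\\hline
\dim P_i&8&1&7&3&2&1\\
\dim I_i&1&2&2&3&4&8
\end{array}
\]
In particular $P_t=S_t$, $P_z=S_z$, $\operatorname{End}P_i=K$ for all $i$, and $P_s$ is one-dimensional at every vertex. Exchanging $\alpha_k$ and $\beta_k$ is an automorphism of $C$; ``by symmetry'' refers to it. One submodule occurs repeatedly. By \eqref{eq:cancel}, $(\sigma\alpha)^*\cdot\sigma=\alpha^*+\beta^*$ in $I_z$, and this element is sent by $\alpha_1,\alpha_1\alpha_2,\alpha$ to $(\alpha_2\alpha_3)^*,\alpha_3^*,e_z^*$ and by $\beta_1,\beta_1\beta_2$ to $(\beta_2\beta_3)^*,\beta_3^*$. So $N=(\sigma\alpha)^*C\subset I_z$ has dimension $7$, $I_z/N\cong S_u$, and $N\cong P_s/\kappa C$.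

\begin{proof}[Proof of \textup{(C1)}]
The simple modules $S_t,S_z$ are projective. The radicals $\operatorname{rad}P_{a'}\cong P_z$, $\operatorname{rad}P_a\cong P_{a'}$, $\operatorname{rad}P_u\cong P_a\oplus P_b$ are projective, and so are those of $P_b,P_{b'}$ by symmetry. Finally $\operatorname{rad}P_s=\kappa C\oplus\sigma C$, where $\sigma C$ has dimension $6$ and is isomorphic to $P_u/(\alpha-\beta)C$. This gives the resolution
\begin{equation}\label{eq:Ss}
0\to P_z\xrightarrow{(0,\,\alpha-\beta)}P_t\oplus P_u\xrightarrow{(\kappa,\,\sigma)}P_s\to S_s\to0,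
\end{equation}
so every simple module has projective dimension at most $2$.
\end{proof}

\begin{proof}[Proof of \textup{(C2)}]
Let $0\ne f\colon I_j\to P_i$. For $j\ne z$ there is exactly one path $q$ from $s$ to $j$, every path ending at $j$ is a terminal segment of $q$, and so $q^*$ generates $I_j$. Suppose that $f$ vanishes at the vertex $s$. Then $j=z$ and $f$ factors through $I_z/N\cong S_u$, so $S_u$ embeds in $P_i$. But only $P_u$ and $P_s$ are nonzero at $u$, with bases $e_u$ and $\sigma$ there, and neither is killed by $\alpha_1$. So $f$ is nonzero at $s$. Then $i=s$ and $e_s$ is in the image, so $f$ is a split epimorphism and $I_j\cong P_s$. Dimensions force $j=z$, but $I_z$ is zero at $t$ and $P_s$ is not.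
\end{proof}

For (C3) put $\Psi=\nu^3[-3]$. We compute three $\nu$-orbits directly and obtain the remaining projectives as extensions.

\begin{lemma}\label{lem:glue}
Let $0\to P'\to P\to T\to0$ be exact with $P',P$ indecomposable projective $C$-modules, $\operatorname{Hom}(P,P')=0$, $\Psi P'\cong P'$ and $\Psi T\cong T$. Then $\Psi P\cong P$.
\end{lemma}

\begin{proof}
The long exact sequence gives $\operatorname{Ext}^1(T,P')\cong\operatorname{End}P'=K$, spanned by the class $h$ of the sequence. Under the given isomorphisms $\Psi h$ becomes a nonzero element of $\operatorname{Hom}(T,P'[1])$, hence a nonzero multiple of $h$. The middle terms of the two triangles are therefore isomorphic.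
\end{proof}

\begin{proof}[Proof of \textup{(C3)}]
\emph{The orbit $P_t\mapsto I_t\mapsto N[2]\mapsto P_t[3]$.} The map $P_s\to I_t$, $e_s\mapsto\kappa^*$, is onto with kernel $\sigma C$, so $0\to P_z\xrightarrow{\alpha-\beta}P_u\xrightarrow{\sigma}P_s\to I_t\to0$ is exact and $\nu I_t=(I_z\to I_u\to I_s)$. The second map sends $\sigma^*\mapsto e_s^*$, $e_u^*\mapsto0$. The first sends $\alpha^*\mapsto e_u^*$, $\beta^*\mapsto-e_u^*$, $(\sigma\alpha)^*\mapsto\sigma^*-\sigma^*=0$ and kills the other basis vectors. So the complex is exact at $I_u$ and $I_s$, the kernel of the first map is $N$, and $\nu I_t\cong N[2]$. From $0\to P_t\xrightarrow{\kappa}P_s\to N\to0$ we get $\nu N=(I_t\to I_s)$, which is onto with kernel $Ke_t^*=P_t$, so $\nu N\cong P_t[1]$. Hence $\Psi P_t\cong P_t$, and $\Psi N\cong N$ since $N\cong\nu^2P_t[-2]$. Lemma~\ref{lem:glue} applied to the last sequence gives $\Psi P_s\cong P_s$.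

\emph{The orbit $P_z\mapsto I_z\mapsto G[1]\mapsto P_z[3]$,} where $G=P_s/(\sigma\alpha_1\alpha_2C+\sigma\beta_1\beta_2C)$ has dimension $8-3=5$. The map $P_s\oplus P_u\to I_z$ with $e_s\mapsto(\sigma\alpha)^*$, $e_u\mapsto\alpha^*$ is onto, and its kernel has dimension $15-8=7$. The kernel contains $(\kappa,0)$, $(\sigma\alpha_1,-\alpha_1)$ and $(0,\beta_1)$. They define a map $P_t\oplus P_a\oplus P_b\to P_s\oplus P_u$, which is injective: the source has dimension at most one at each vertex other than $z$, where the images are visibly nonzero, and at $z$ the images $(\sigma\alpha,-\alpha)$ and $(0,\beta)$ are independent. The source has dimension $7$, so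
\begin{equation}\label{eq:Iz}
0\to P_t\oplus P_a\oplus P_b\to P_s\oplus P_u\to I_z\to0
\end{equation}
is exact and $\nu I_z=(I_t\oplus I_a\oplus I_b\to I_s\oplus I_u)$, with
\[
\kappa^*\mapsto e_s^*,\quad(\sigma\alpha_1)^*\mapsto e_s^*-\sigma^*,\quad(\sigma\beta_1)^*\mapsto\sigma^*,\quad\alpha_1^*\mapsto-e_u^*,\quad\beta_1^*\mapsto e_u^*,
\]
and $e_t^*,e_a^*,e_b^*\mapsto0$. This map is onto, so its kernel has dimension $8-3=5$. The kernel contains $m=-\kappa^*+(\sigma\alpha_1)^*+(\sigma\beta_1)^*$, with $m\kappa=-e_t^*$, $m\sigma=\alpha_1^*+\beta_1^*$, $m\sigma\alpha_1=e_a^*$, $m\sigma\beta_1=e_b^*$. So $m$ generates the kernel. The kernel is zero at $a',b',z$, so $e_s\mapsto m$ identifies it with $G$, and $\nu I_z\cong G[1]$. Next,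
\[
0\to P_z\xrightarrow{(\alpha_3,\,-\beta_3)}P_{a'}\oplus P_{b'}\xrightarrow{(\sigma\alpha_1\alpha_2,\ \sigma\beta_1\beta_2)}P_s\to G\to0
\]
is exact, since the middle map has a $3$-dimensional image and a $4$-dimensional source. So $\nu G=(I_z\to I_{a'}\oplus I_{b'}\to I_s)$. The last map is onto with kernel of dimension $7$. The kernel of the first consists of the forms vanishing on all paths that end in $\alpha_3$ or $\beta_3$, so it is $Ke_z^*$, and the image has dimension $7$. Hence $\nu G\cong S_z[2]=P_z[2]$ and $\Psi P_z\cong P_z$.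

\emph{The orbit $S_a\mapsto S_{a'}[1]\mapsto L[2]\mapsto S_a[3]$,} where $L=P_u/\alpha_1C$ has dimension $4$. These three modules are the cokernels of the three arrows of the arm:
\begin{equation}\label{eq:arm}
\begin{gathered}
0\to P_z\xrightarrow{\alpha_3}P_{a'}\to S_{a'}\to0,\qquad0\to P_{a'}\xrightarrow{\alpha_2}P_a\to S_a\to0,\\
0\to P_a\xrightarrow{\alpha_1}P_u\to L\to0.
\end{gathered}
\end{equation}
By \eqref{eq:cancel}, each $\nu(\alpha_k)$ is onto, because right multiplication by $\alpha_k$ is injective on the basis paths ending at its source, and its kernel is spanned by the $q^*$ with $q$ not ending in $\alpha_k$. For $\nu(\alpha_2)\colon I_{a'}\to I_a$ the kernel is $Ke_{a'}^*$, so $\nu S_a\cong S_{a'}[1]$. For $\nu(\alpha_1)\colon I_a\to I_u$ it is $Ke_a^*$, so $\nu L\cong S_a[1]$. For $\nu(\alpha_3)\colon I_z\to I_{a'}$ it has basis $\beta^*,(\beta_2\beta_3)^*,\beta_3^*,e_z^*$; it is generated by $\beta^*$, and $\beta^*\alpha_1=0$, so it is isomorphic to $L$ and $\nu S_{a'}\cong L[1]$. Thus $\Psi$ fixes $S_a,S_{a'},L$. There are no paths from $z$ to $a'$,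 from $a'$ to $a$, or from $a$ to $u$, so Lemma~\ref{lem:glue} applies to the sequences \eqref{eq:arm} in turn, starting from $P_z$, and $\Psi$ fixes $P_{a'},P_a,P_u$. By symmetry it fixes $P_{b'},P_b$.
\end{proof}

\begin{proof}[Proof of \textup{(C4)}]
Applying $\operatorname{Hom}(-,P_s)$ to \eqref{eq:Ss} gives the complex $Ke_s\to K\kappa\oplus K\sigma\to K\sigma\alpha$. The first map sends $e_s$ to $(\kappa,\sigma)$, and the second is zero since $\sigma(\alpha-\beta)=0$. So $\operatorname{Ext}^1(I_s,P_s)\cong K\cong\operatorname{Ext}^2(I_s,P_s)$. Let $\eta$ span the latter; this settles $j=s$.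

For $j=t$, the surjection $I_t\to I_s$, $\kappa^*\mapsto e_s^*$, lifts to the map from the resolution $P_z\to P_u\to P_s$ of $I_t$ to \eqref{eq:Ss} that is the identity on $P_z$ and $P_s$ and the inclusion on $P_u$. Both groups $\operatorname{Ext}^2(-,P_s)$ equal $\operatorname{Hom}(P_z,P_s)=K\sigma\alpha$, so pullback $\operatorname{Ext}^2(I_s,P_s)\to\operatorname{Ext}^2(I_t,P_s)$ is bijective, and scalar multiples of the surjection suffice.

For the other $j$ we show $\operatorname{Ext}^2(I_j,P_s)=0$; by symmetry we may take $j\in\{z,a',u,a\}$. We have $\operatorname{pd}I_z\le1$ by \eqref{eq:Iz}. For $j\in\{a',u,a\}$ the kernel of the surjection $P_s\to I_j$ is spanned by the basis paths from $s$ that are not initial segments of the path from $s$ to $j$. For $j=a'$ it is $\kappa C\oplus\sigma\beta_1C\cong P_t\oplus P_b$, so $\operatorname{pd}I_{a'}\le1$. For $j=u$ and $j=a$ it is $\kappa C\oplus(\sigma\alpha_1C+\sigma\beta_1C)$ and $\kappa C\oplus(\sigma\alpha_1\alpha_2C+\sigma\beta_1C)$, of dimensions $6$ and $5$, which gives the resolutions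
\begin{gather*}
0\to P_z\xrightarrow{(0,\,\alpha_2\alpha_3,\,-\beta_2\beta_3)}P_t\oplus P_a\oplus P_b\to P_s\to I_u\to0,\\
0\to P_z\xrightarrow{(0,\,\alpha_3,\,-\beta_2\beta_3)}P_t\oplus P_{a'}\oplus P_b\to P_s\to I_a\to0.
\end{gather*}
In both, the map $\sigma\beta_1\in\operatorname{Hom}(P_b,P_s)$ restricts on $P_z$ to $-\sigma\beta=-\sigma\alpha$, which spans $\operatorname{Hom}(P_z,P_s)$. So $\operatorname{Ext}^2(I_u,P_s)=\operatorname{Ext}^2(I_a,P_s)=0$.
\end{proof}

This completes the proof of Proposition~\ref{prop:C}.

\section{All dimensions $d\ge2$}\label{sec:higher}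

For $\ell=3$ the shift in Proposition~\ref{prop:criterion} is $2d$. To raise $d$ by one we need a tensor factor that adds at most $1$ to the global dimension and exactly $2$ to the shift of $\nu^3$. Let $F$ be the path algebra of type $D_4$ with arrows $\gamma_i\colon0\to i$ for $i=1,2,3$.

\begin{lemma}\label{lem:D4}
$\nu^3F\cong F[2]$ in $\mathrm D^b(F)$.
\end{lemma}

\begin{proof}
In this proof $P_i,I_i,S_i$ are $F$-modules. We have $I_0=S_0$, and for $i\ge1$, $P_i=S_i$ and $I_i$ has basis $\gamma_i^*,e_i^*$ with $\gamma_i^*\gamma_i=e_i^*$.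

\emph{The vertex $0$.} From $0\to P_1\oplus P_2\oplus P_3\to P_0\to I_0\to0$ we get $\nu I_0=(I_1\oplus I_2\oplus I_3\to I_0)$ with $\gamma_i^*\mapsto e_0^*$. So $\nu I_0\cong T[1]$, where $T$ is $U=\{x\in K^3:x_1+x_2+x_3=0\}$ at the vertex $0$ and $K$ at the vertex $i$, and $\gamma_i$ acts as the coordinate $x_i$. Each $x_i$ is nonzero on $U$, with kernel spanned by
\[
v_1=(0,1,-1),\qquad v_2=(-1,0,1),\qquad v_3=(1,-1,0).
\]
So $U$ generates $T$, and $0\to P_1\oplus P_2\oplus P_3\to U\otimes P_0\to T\to0$ is exact with $e_i\mapsto v_i\otimes\gamma_i$. Then $\nu T=(I_1\oplus I_2\oplus I_3\to U\otimes I_0)$ with $\gamma_i^*\mapsto v_i\otimes e_0^*$. In every characteristic $v_1,v_2$ is a basis of $U$ and $v_1+v_2+v_3=0$. So the map is onto, and its kernel is generated by $\gamma_1^*+\gamma_2^*+\gamma_3^*$, which $\gamma_i$ sends to $e_i^*$. The kernel is therefore $P_0$, so $\nu T\cong P_0[1]$ and $\nu^3P_0\cong P_0[2]$.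

\emph{The vertices $1,2,3$.} From $0\to P_2\oplus P_3\to P_0\to I_1\to0$ we get $\nu I_1=(I_2\oplus I_3\to I_0)\cong T_1[1]$, where the kernel $T_1$ has basis $\gamma_2^*-\gamma_3^*,e_2^*,e_3^*$ and is generated by the first vector. So $T_1\cong P_0/P_1$, and $\nu T_1=(I_1\to I_0)\cong S_1[1]=P_1[1]$. Hence $\nu^3P_1\cong P_1[2]$, and permuting the arrows gives the same for $P_2$ and $P_3$.
\end{proof}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}}]
Part (b) was proved in Section~\ref{sec:small}. For (a) put $B_d=B\otimes F^{\otimes(d-2)}$, so $B_2=B$. Proposition~\ref{prop:B}, Lemma~\ref{lem:D4} and $d-2$ applications of Lemma~\ref{lem:tensor} give $\operatorname{gldim}B_d\le d$ and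
\[
\nu^3B_d\cong B_d[4+2(d-2)]=B_d[2d]=B_d[d(3-1)].
\]
By Lemma~\ref{lem:twist}, $B_d$ is twisted $(2d,3)$-fractionally Calabi--Yau, and by Proposition~\ref{prop:criterion} with $\ell=3$ it is $d$-representation-finite.

Let $P_X,P_V$ be as in Proposition~\ref{prop:cycle} and let $P_0$ be the projective $F$-module at the vertex $0$, for which $\operatorname{End}P_0=K$. By Lemma~\ref{lem:tensor}, the functor $P\mapsto P\boxtimes P_0\boxtimes\dots\boxtimes P_0$ from $\operatorname{proj}B$ to $\operatorname{proj}B_d$ is fully faithful. So the images of $P_X$ and $P_V$ are non-isomorphic indecomposable projective modules with nonzero maps in both directions, and Lemma~\ref{lem:cycle} gives an oriented cycle.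

Suppose $\operatorname{gldim}B_d<d$. Then \eqref{eq:necessary} gives $\operatorname{Ext}^i(DB_d,B_d)=0$ for all $i>0$, so $\operatorname{gldim}B_d=0$ by Lemma~\ref{lem:gldim}(b). This is impossible, since the Ext-quiver of $B_d$ has arrows. Hence $\operatorname{gldim}B_d=d$.

A $1$-representation-finite algebra has global dimension at most one, so (2) holds for $d=1$ by (b); it fails for each $d\ge2$ by (a). Statement (1) for $\operatorname{gldim}A\le g$ holds for $g\le1$ by (b) and fails for $g\ge2$ because of $B_2$. In particular the single algebra $B_2$ is a counterexample to both (1) and (2).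
\end{proof}

\begin{thebibliography}{1}
\bibitem{CIM}
Aaron Chan, Osamu Iyama, Rene Marczinzik, \emph{Fractionally Calabi-Yau algebras and cluster tilting}, arXiv:2604.19582 (2026).
\end{thebibliography}
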